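# Sim-width of $P_5$-free graphs

## 1. Sim-width, and the guess that $P_5$-free graphs are bounded

Take a finite simple graph $G$ with no induced path on five vertices. Can we always cut $G$ up recursively, in a tree-like fashion, so that no cut along the way is crossed by a large induced matching? The answer one would first guess is *yes, with some absolute bound*. A big induced matching spreads many edges far apart from one another, and connecting far-apart edges seems to require long induced paths. We make the question precise and then test this guess on cases that can be settled by hand.

Write $\overline A=V(G)\setminus A$ for $A\subseteq V(G)$. A graph is $F$-free if it has no induced subgraph isomorphic to $F$. Also, $P_t$ is the path on $t$ vertices, $F+F'$ is a disjoint union, and $tF$ is the disjoint union of $t$ copies of $F$.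

**Definition (cut value).** An *induced $(A,\overline A)$-matching* is a set $M$ of edges of $G$, each with one endpoint in $A$ and the other in $\overline A$, which is an induced matching of $G$: the edges of $M$ are pairwise disjoint, and the only edges of $G$ between endpoints of $M$ are those of $M$. The maximum size of such an $M$ is $\mathrm{sw}(A)$. Clearly $\mathrm{sw}(A)=\mathrm{sw}(\overline A)$.

The condition concerns all edges of $G$ between endpoints of $M$, including those inside $A$ and inside $\overline A$. For example, in the cycle $C_6=123456$ with $A=\{1,2,3\}$ the crossing edges are $34$ and $61$. None of the pairs $13,14,36,46$ is an edge, so $\mathrm{sw}(A)=2$. If we make $A$ and $\overline A$ cliques, the same two edges no longer form an induced matching, because $13$ is now an edge, and $\mathrm{sw}(A)$ drops to $1$.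

**Definition (branch decomposition, sim-width).** A *branch decomposition* of $G$ is a pair $(T,\delta)$, where $T$ is a tree in which every internal node has degree $3$ (a cubic tree) and $\delta$ is a bijection from $V(G)$ to the leaves of $T$. Removing an edge $e$ of $T$ splits the leaves in two, and so gives a partition $(A_e,\overline{A_e})$ of $V(G)$. The *width* of $(T,\delta)$ is $\max_{e}\mathrm{sw}(A_e)$. The *sim-width* of $G$ is the minimum width over all branch decompositions, and is $0$ if $|V(G)|\le1$. A class of graphs has *bounded sim-width* if some constant $c$ bounds the sim-width of all its members.

The simplest branch decompositions come from linear orders.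

**Lemma 1.** *Suppose $V(G)$ has a linear order $v_1,\dots,v_n$, $n\ge 2$, such that $\mathrm{sw}(\{v_1,\dots,v_i\})\le k$ for every $i$, where $k\ge1$. Then $G$ has sim-width at most $k$.*

*Proof.* If $n=2$, let $T$ be a single edge. If $n\ge3$, let $T$ be the caterpillar: a path of $n-2$ internal nodes with one pendant leaf at each, plus one further leaf at each end of the path, and with the leaves labeled $v_1,\dots,v_n$ from left to right. Each edge of $T$ separates a prefix $\{v_1,\dots,v_i\}$ from the rest, or a single vertex from the rest. Cuts of the second kind have $\mathrm{sw}\le1$, since all crossing edges share a vertex. $\square$

For example, a path in its natural order has one crossing edge at each prefix cut, so its sim-width is at most $1$. The cut of a long path into odd and even vertices has a large $\mathrm{sw}$, but the decomposition is ours to choose and need not use that cut. To prove a *lower* bound on sim-width we must handle all decompositions.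

It is known that $P_6$-free graphs can have unbounded sim-width: for each $n$ there is a graph on $O(n^2)$ vertices with sim-width $\Omega(n)$ and no induced $P_6$. The question about $P_5$-free graphs is taken from Benjamin Bergougnoux, Tuukka Korhonen, Igor Razgon, "New Width Parameters for Independent Set: One-sided-mim-width and Neighbor-depth", arXiv:2302.10643 (2023).

## 2. Two classes where the guess is right: cographs and triangle-free graphs

The first test is one step down, at $P_4$. We use the textbook fact that a $P_4$-free graph (cograph) with at least two vertices is a disjoint union or a join of two smaller $P_4$-free graphs. (In a join, every vertex of one part is adjacent to every vertex of the other.) We also need to know how induced matchings behave in joins.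

**Lemma 2.** *If $M$ is an induced matching of $G$ with $|M|\ge2$, then the complement of $G[V(M)]$ is connected, where $V(M)$ is the set of endpoints of $M$. Consequently, if $V(G)$ is partitioned into sets that are pairwise complete to each other in $G$, then $V(M)$ lies inside one of these sets.*

*Proof.* Two endpoints of different edges of $M$ are non-adjacent in $G$, hence adjacent in the complement. The two endpoints of one edge of $M$ are both adjacent, in the complement, to an endpoint of another edge. So the complement of $G[V(M)]$ is connected. If the sets of the partition are pairwise complete, no edge of $\overline G$ goes between two of them, so a set that is connected in $\overline G$ lies in one of them. $\square$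

**Proposition 3.** *Every $P_4$-free graph has an order all of whose prefix cuts have $\mathrm{sw}\le1$. Hence its sim-width is at most $1$.*

*Proof.* We use induction on the number of vertices; one vertex is trivial. Let $G$ be the disjoint union or the join of $G_1$ and $G_2$. Put a good order of $G_1$ first, then a good order of $G_2$. A prefix of the result splits at most one of $V(G_1),V(G_2)$, and it induces on each $V(G_i)$ a prefix (possibly empty or everything).

If $G$ is a disjoint union, all crossing edges lie in the one $G_i$ that is split, so $\mathrm{sw}\le1$ by induction. If $G$ is a join, suppose some induced matching of size at least $2$ crosses the cut. By Lemma 2 its vertices lie in one $V(G_i)$, where the cut is a prefix cut, contradicting the choice of the order of $G_i$. Now apply Lemma 1. $\square$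

The second test keeps $P_5$ but also forbids triangles. Here the intuition about far-apart edges can be made into a proof.

**Proposition 4.** *Every $P_5$-free triangle-free graph has sim-width at most $1$.*

*Proof.* First we show that no component contains an induced matching of size $2$. Suppose $\{ab,cd\}$ is one. Take a shortest path from the set $\{a,b\}$ to the set $\{c,d\}$, with interior vertices $p_1,\dots,p_k$. There is no edge between the two sets, so $k\ge1$. Since the path is shortest, $p_1$ is the only $p_i$ with a neighbor in $\{a,b\}$, and $p_k$ is the only one with a neighbor in $\{c,d\}$. There is no triangle, so $p_1$ is adjacent to exactly one of $a,b$, say $b$, and $p_k$ to exactly one of $c,d$, say $c$. Then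
$$a\;b\;p_1\cdots p_k\;c\;d$$
is an induced path on $k+4\ge5$ vertices, which contains an induced $P_5$: a contradiction.

Now order $V(G)$ component by component. A prefix cut is crossed by edges of at most one component, so it has $\mathrm{sw}\le1$. Apply Lemma 1. $\square$

## 3. How triangles let large induced matchings back in

Drop triangle-freeness and rerun the proof of Proposition 4. Let $G$ be $P_5$-free, let $\{ab,cd\}$ be an induced matching in one component, and let $p_1,\dots,p_k$ be as before.

* If $k\ge3$, then a neighbor of $p_1$ in $\{a,b\}$, the vertices $p_1,\dots,p_k$, and a neighbor of $p_k$ in $\{c,d\}$ form an induced path on $k+2\ge5$ vertices. This is impossible.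
* If $k=2$ and $p_1$ is adjacent to only one of $a,b$, say $b$, then $a\,b\,p_1\,p_2\,c$ is an induced $P_5$, where $c$ denotes a neighbor of $p_2$. So $p_1$ is adjacent to both $a$ and $b$ and, by symmetry, $p_2$ to both $c$ and $d$.
* If $k=1$ and $p_1$ is adjacent to exactly one end of each edge, say to $b$ and $c$, then $a\,b\,p_1\,c\,d$ is an induced $P_5$. So $p_1$ is adjacent to both ends of at least one of the two edges.

So the argument stops at exactly two configurations, and both occur. For $k=2$, take triangles $abp_1$ and $cdp_2$ joined by the edge $p_1p_2$. An induced $P_5$ would arise by deleting one of the six vertices, but that leaves one of the two disjoint triangles intact. For $k=1$, take the *windmill*: $t$ disjoint edges and a hub adjacent to all their endpoints. An induced $P_5$ cannot use the hub, because no vertex of $P_5$ is adjacent to all the others, and without the hub only $tP_2$ remains.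

The windmill is a connected $P_5$-free graph with an induced matching of size $t$, as large as we like. It does not refute the guess, however: it is the join of a vertex and $tP_2$, hence $P_4$-free, and its sim-width is at most $1$ by Proposition 3. One induced matching, however large, can be laid out with each edge's two ends next to each other. To refute the guess we need a $P_5$-free graph with *many* large induced matchings, so entangled that no balanced cut can spare them all. This can be done.

## 4. An unbounded $P_5$-free family and the dichotomy for one forbidden graph

The guess is wrong.

**Theorem A.** *There are arbitrarily large $n$ for which there is an $n$-vertex graph that is $P_5$-free and has sim-width at least $n^{1/4}/828$. These graphs are simultaneously $(P_4+P_1)$-free, $(P_3+P_2)$-free and $(P_3+2P_1)$-free. In particular, $P_5$-free graphs have unbounded sim-width, and $P_t$-free graphs have bounded sim-width if and only if $t\le4$.*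

The three additional forbidden graphs are what is needed to settle the question for every single forbidden induced subgraph.

**Theorem B.** *For a graph $F$, the class of $F$-free graphs has bounded sim-width if and only if $F$ is an induced subgraph of $P_4$, of $P_3+P_1$, or of $tP_2$ for some $t\ge1$.*

Sections 5–9 prove Theorem A, and Sections 10 and 11 prove Theorem B.

## 5. Balanced edges of cubic trees and edge expansion

A lower bound on sim-width must deal with all decompositions at once. The next lemma reduces this to a statement about balanced cuts.

**Lemma 5.** *If $T$ is a cubic tree with $N\ge3$ leaves, some edge of $T$ has at least $N/3$ leaves on each side.*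

*Proof.* Suppose not. Then each edge has a side with fewer than $N/3$ leaves; orient the edge towards the other side, which has more than $2N/3$ leaves. A tree has fewer edges than nodes, so some node $t$ has no outgoing edge. If $t$ were a leaf, its edge would point to it, and the side consisting of that one leaf would have more than $2N/3\ge2$ leaves, which is false. So $t$ has three incident edges, all pointing to $t$, and beyond each of them there are fewer than $N/3$ leaves. All leaves lie beyond one of these edges, so there are fewer than $N$ leaves: a contradiction. $\square$

Consequently, if every $A$ with $|A|,|\overline A|\ge|V(G)|/3$ has $\mathrm{sw}(A)\ge s$, then $G$ has sim-width at least $s$.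

For the raw material we cite Lubotzky–Phillips–Sarnak (*Ramanujan graphs*, Combinatorica 8 (1988) 261–277), with their parameter $p=5$. For primes $q\equiv1\pmod4$, $q>5$, there is a connected $6$-regular graph $X^{5,q}$ on $q(q^2-1)$ or $q(q^2-1)/2$ vertices, with second largest adjacency eigenvalue at most $2\sqrt5$ and girth at least $2\log_5q$. There are infinitely many primes $q\equiv1\pmod 4$. So for every $g$ there are such simple graphs $\mathcal M$ with arbitrarily many vertices and girth greater than $g$. Throughout, $\mathcal M$ denotes such a graph and $n$ its number of vertices, so $\mathcal M$ has $3n$ edges.

**Lemma 6.** *If $A\subseteq V(\mathcal M)$ and $|A|,|\overline A|\ge n/3$, then*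
$$e_{\mathcal M}(A,\overline A)\ \ge\ n/3. \tag{1}$$

*Proof.* Let $x$ be the vector with value $|\overline A|$ on $A$ and $-|A|$ on $\overline A$. It is orthogonal to the all-ones vector, which is the eigenvector for the largest eigenvalue $6$ of the adjacency matrix $D$. Hence $x^{\top}Dx\le2\sqrt5\,\|x\|^2$, that is, $x^{\top}(6I-D)x\ge(6-2\sqrt5)\|x\|^2$. The left side is $\sum_{uv\in E}(x_u-x_v)^2=n^2\,e(A,\overline A)$, because crossing edges have difference $n$ and the others $0$. On the right, $\|x\|^2=|A||\overline A|^2+|\overline A||A|^2=n|A||\overline A|$. So
$$e(A,\overline A)\ge(6-2\sqrt5)\frac{|A||\overline A|}{n}.$$
If both sides have at least $n/3$ vertices, then $|A||\overline A|\ge\frac13\cdot\frac23n^2=\frac29n^2$. Finally $(6-2\sqrt5)\frac29\ge\frac13$, because this says $12-4\sqrt5\ge3$, i.e. $9\ge4\sqrt5$, i.e. $81\ge80$. $\square$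

## 6. Protecting the matchings of an expander: two extremes that fail

The expander $\mathcal M$ already has large induced matchings across all balanced cuts (Section 11 does the count), but it is far from $P_5$-free. If the girth is at least $6$, every path on five vertices in it is induced, since a chord would close a cycle of length at most $5$. So we want to *add* edges to $\mathcal M$, a great many of them, to destroy the induced $P_5$'s, while keeping enough induced matchings.

Here is a natural way. Split $E(\mathcal M)$ into matchings, called *classes*. For a class $c$ let $V(c)$ be the set of endpoints of its edges. We *protect* $c$ by declaring that two vertices of $V(c)$ are non-adjacent unless they form an edge of $c$. Every pair of vertices that no class separates in this way becomes an edge. If the protection works, each class is an induced matching of the new graph $G$, and by (1) the classes together have many edges across each balanced cut.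

How large should the classes be? Both extremes fail.

* *Classes of size $1$.* Then $V(c)=\{u,v\}$ with $uv\in c$, and no pair is ever declared non-adjacent. So $G$ is complete and has sim-width $1$.
* *Perfect matchings.* If $\mathcal M$ is bipartite, it splits into six perfect matchings by König's theorem, and then $V(c)=V(\mathcal M)$ for every class. Any pair $uv$ lies in at most one class as an edge, so some other class $c'$ has $u,v\in V(c')$ and $uv\notin c'$. Every pair is declared non-adjacent, and $G$ has no edges.

The second failure shows the first condition to impose: *two sets $V(c)$ should share at most one vertex*, so that different protections never conflict.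

Which condition makes $G$ $P_5$-free? Look at the complement $H=\overline G$. Its edges are the pairs $uv$ with $u,v\in V(c)$, $uv\notin c$ for some $c$. So $H$ is a union of *blocks*, one for each class: on $V(c)$ it has a complete multipartite graph with parts of size $2$, the parts being the edges of $c$. For example, a class $\{ab,cd\}$ contributes the $4$-cycle $a\,c\,b\,d$. The complement of $P_5$ is the *house*, which is a triangle and a $4$-cycle glued along an edge. A single block contains no induced house, since inside $V(c)$ the graph $G$ is a matching. So a house in $H$ would have to combine edges of several blocks, and since the house is built from a $3$-cycle and a $4$-cycle, the blocks would then be arranged around a short cycle.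

This is the idea that gets past the obstacle: **make the blocks form a hypergraph of large girth**. Then every triangle and every $4$-cycle of $H$ is confined to one block, and a house has no room. A $4$-cycle through four blocks corresponds to a closed walk of length $8$ in the vertex–block incidence graph, so we need that graph to have no cycle of length less than $10$. What remains is to partition the edges of $\mathcal M$ into large classes with this property.

## 7. Partitioning the expander into matchings with incidence girth at least 10

Let $\mathcal M$ have girth at least $5$ and $n$ large, and put
$$K=\lfloor n^{1/4}/23\rfloor\ \ge\ 2.$$
For a partition $\mathcal P$ of $E(\mathcal M)$ into matchings, let $I(\mathcal P)$ be the bipartite graph with sides $V(\mathcal M)$ and $\mathcal P$, in which $v$ is adjacent to $c$ if and only if $v\in V(c)$. A class node $c$ has degree $2|c|$. A vertex node has degree $6$, since the six edges at $v$ lie in six different classes.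

**Definition (good partition).** $\mathcal P$ is *good* if every class has size between $1$ and $K$, at most one class has size strictly between $1$ and $K$, and $I(\mathcal P)$ has no cycle of length less than $10$.

The partition into singletons is good. Its incidence graph is $\mathcal M$ with every edge subdivided once, so its girth is twice that of $\mathcal M$, hence at least $10$. The plan is to merge classes, one singleton at a time, for as long as this creates no short cycle. The point to check is that we get stuck only when very few singletons are left.

**Lemma 7.** *Let $\mathcal P$ be a good partition with the fewest classes. Then at most $2(12K)^4$ of its classes are singletons, and all but at most $n/6$ edges of $\mathcal M$ lie in classes of size exactly $K$.*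

*Proof.* Write $I=I(\mathcal P)$.

**Step 1: choose a class that should grow.** If there is a class of size strictly between $1$ and $K$, call it $c$. Otherwise let $c$ be any singleton class. If there is no singleton class either, all classes have size $K$ and both assertions hold.

**Step 2: merging with a distant singleton keeps the partition good.** Suppose some singleton class $c'\ne c$ has distance at least $10$ from $c$ in $I$ (possibly infinite). Replace $c$ and $c'$ by $c\cup c'$. We check the requirements.

Since the distance exceeds $2$, we have $V(c)\cap V(c')=\emptyset$, so $c\cup c'$ is a matching. Its size is $|c|+1$. This is at most $K$ if $c$ had intermediate size, and equals $2\le K$ if $c$ was a singleton. If $c$ had intermediate size, it was the only such class and it is now gone. If $c$ was a singleton, there was no such class. So after the merge only $c\cup c'$ can have intermediate size.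

The new incidence graph arises from $I$ by identifying the nodes $c$ and $c'$, which have no common neighbor. Consider a cycle in it. If it avoids the merged node, it is a cycle of $I$. If it passes through the merged node, look at the two cycle edges there. If both come from edges at $c$, or both from edges at $c'$, the cycle is a cycle of $I$ up to renaming the node. If one comes from $c$ and one from $c'$, the cycle unfolds into a $c$–$c'$ path of the same length in $I$. In the first cases the length is at least $10$ because $\mathcal P$ is good, and in the last because the distance is at least $10$.

So the new partition is good and has fewer classes, contradicting the choice of $\mathcal P$.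

**Step 3: count the singletons near $c$.** By Step 2 every singleton class has distance at most $9$ from $c$, hence at most $8$, since distances between class nodes are even. From a class node there are at most $2K$ steps to a vertex node, and from there at most $6$ steps to a class node. So at most $(12K)^i$ class nodes are at distance $2i$ from $c$, and the number of singleton classes is at most
$$\sum_{i=0}^{4}(12K)^i\ \le\ 2(12K)^4 ,$$
where the last inequality holds because with $x=12K\ge2$ the sum is less than $x^4\cdot\frac{x}{x-1}\le2x^4$.

**Step 4: count the edges outside classes of size $K$.** Such an edge forms a singleton class or lies in the one class of intermediate size. Since $2\cdot12^4=41472$, the number of these edges is at most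
$$2(12K)^4+K\ \le\ 41473\,K^4\ \le\ \frac{41473}{279841}\,n\ \le\ \frac n6. \tag{2}$$
Here we used $K^4\le n/23^4$, $23^4=279841$ and $6\cdot41473=248838\le279841$. $\square$

The exponent $1/4$ comes from Step 3: a ball of radius $8$ contains about $K^4$ class nodes, and this must be at most a small fraction of $n$.

## 8. The graph $G$ and the confinement of triangles and 4-cycles

Fix $\mathcal P$ as in Lemma 7, with $I=I(\mathcal P)$ of girth at least $10$ (or without cycles).

**Definition (the graph $G$).** Let $V(G)=V(\mathcal M)$. Distinct $u,v$ are *non-adjacent* in $G$ if and only if there is a class $c$ with $u,v\in V(c)$ and $uv\notin c$. Let $H=\overline G$.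

**Lemma 8.** *The following hold.*

*(a) Two distinct vertices lie in at most one common set $V(c)$. In particular each edge $uv$ of $H$ determines a unique class $c$ with $u,v\in V(c)$.*

*(b) For each class $c$ the edge set of $G[V(c)]$ is exactly $c$, so $c$ is an induced matching of $G$.*

*(c) For each cycle of length $3$ or $4$ in $H$, induced or not, there is a class $c$ such that all vertices of the cycle lie in $V(c)$ and all its edges determine $c$.*

*Proof of (a): protections do not overlap.* If $u,v\in V(c)\cap V(c')$ with $c\ne c'$, then $u\,c\,v\,c'$ is a $4$-cycle in $I$, which is impossible. An edge $uv$ of $H$ has at least one class with $u,v\in V(c)$, by the definition of $G$, so it has exactly one.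

*Proof of (b): protections work.* Let $u,v\in V(c)$ be distinct. If $uv\notin c$, they are non-adjacent by definition. If $uv\in c$, then by (a) the class $c$ is the only one with $u,v\in V(c)$, and it does not make them non-adjacent. So they are adjacent.

*Proof of (c): short cycles stay in one block.* Let $v_1\dots v_\ell$ be the cycle, $\ell\in\{3,4\}$, with indices mod $\ell$, and let $c_i$ be the class determined by $v_iv_{i+1}$. Then
$$v_1\,c_1\,v_2\,c_2\,\cdots\,v_\ell\,c_\ell\,v_1$$
is a closed walk of length $2\ell\le8$ in $I$. Let $J$ be the subgraph of $I$ formed by its edges. It is connected and has at most $8$ edges. As $I$ has no cycle of length less than $10$, $J$ contains no cycle, so $J$ is a tree.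

Suppose the $c_i$ are not all equal. Then $c_{i-1}\ne c_i$ for some $i$. Both are neighbors of $v_i$ in the tree $J$, so they lie in different components of $J-v_i$. But $v_1,\dots,v_\ell$ are distinct, so the closed walk visits $v_i$ only once, and the rest of it,
$$c_i\,v_{i+1}\,c_{i+1}\cdots v_{i-1}\,c_{i-1},$$
is a walk in $J-v_i$ from $c_i$ to $c_{i-1}$. This is a contradiction. So all $c_i$ equal one class $c$, and every $v_i$ lies in $V(c)$. $\square$

## 9. Four forbidden five-vertex graphs, a balanced cut, and the end of Theorem A

**Step 1: $G$ is $F$-free for $F\in\{P_5,\ P_4+P_1,\ P_3+P_2,\ P_3+2P_1\}$.** Suppose $S\subseteq V(G)$ induces $F$ in $G$, so that $H[S]\cong\overline F$. In each case we list triangles and $4$-cycles of $\overline F$ which cover all five vertices, and such that each cycle after the first shares an edge with an earlier one. By Lemma 8(c) each cycle lies in a single $V(c)$ and all its edges determine that $c$. An edge determines a unique class by Lemma 8(a), so two cycles sharing an edge have the same class.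

* $F=P_5=v_1v_2v_3v_4v_5$. The edges of $\overline F$ are $v_1v_3,v_1v_4,v_1v_5,v_2v_4,v_2v_5,v_3v_5$. Take the triangle $v_1v_3v_5$ and the $4$-cycle $v_1v_4v_2v_5$ (edges $v_1v_4,v_4v_2,v_2v_5,v_5v_1$). They share $v_1v_5$.
* $F=P_4+P_1$, with path $v_1v_2v_3v_4$ and isolated vertex $u$. The edges of $\overline F$ are $v_1v_3,v_1v_4,v_2v_4$ and all four pairs $uv_i$. Take the triangles $uv_1v_3$, $uv_1v_4$, $uv_2v_4$. The first two share $uv_1$, the last two $uv_4$.
* $F=P_3+P_2$, with path $a\,c\,b$ and edge $xy$. The edges of $\overline F$ are $ab$ and all pairs with one element in $\{a,b,c\}$ and one in $\{x,y\}$. Take the triangle $abx$ and the $4$-cycle $a\,x\,c\,y$. They share $ax$.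
* $F=P_3+2P_1$, with path $a\,c\,b$ and isolated vertices $x,y$. The edges of $\overline F$ are those of the previous case together with $xy$. Take the triangles $cxy$, $axy$, $abx$. The first two share $xy$, the last two $ax$.

Hence $S\subseteq V(c)$ for a single class $c$. By Lemma 8(b), $G[S]$ has maximum degree at most $1$. But $G[S]\cong F$ contains $P_3$, a contradiction.

**Step 2: every balanced cut of $G$ splits many edges of one class.** Let $(T,\delta)$ be any branch decomposition of $G$. By Lemma 5 some edge of $T$ gives a partition $(A,\overline A)$ with $|A|,|\overline A|\ge n/3$. By (1) at least $n/3$ edges of $\mathcal M$ cross it, and by (2) at least $n/3-n/6=n/6$ of these lie in classes of size exactly $K$. Since $\mathcal M$ has $3n$ edges, there are at most $3n/K$ such classes, so one of them contains at least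
$$\frac{n/6}{3n/K}=\frac K{18}$$
crossing edges. By Lemma 8(b) that class is an induced matching of $G$, and so is every subset of it. Hence $\mathrm{sw}(A)\ge K/18$. The decomposition was arbitrary, so $G$ has sim-width at least $K/18$.

**Step 3: put in the value of $K$.** Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, we get $K\ge n^{1/4}/46$. So the sim-width is at least $n^{1/4}/(46\cdot18)=n^{1/4}/828$, which tends to infinity with $n$.

**Step 4: all values of $t$.** For $t\ge5$ every $P_5$-free graph is $P_t$-free, so $P_t$-free graphs have unbounded sim-width. For $t\le4$ every $P_t$-free graph is $P_4$-free and has sim-width at most $1$ by Proposition 3. This proves Theorem A. $\blacksquare$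

## 10. Bounded cases of the dichotomy: $tP_2$, $P_4$ and $P_3+P_1$

If $F$ is an induced subgraph of $F'$, then $F$-free graphs are $F'$-free. So for the "if" direction of Theorem B it suffices to bound the sim-width for $F=tP_2$, $F=P_4$ and $F=P_3+P_1$.

**$F=tP_2$.** A $tP_2$-free graph has no induced matching of size $t$, so every cut has $\mathrm{sw}\le t-1$, and so does every branch decomposition.

**$F=P_4$.** This is Proposition 3: the sim-width is at most $1$.

**$F=P_3+P_1$.** The complement of $P_3+P_1$ is the *paw*, a triangle with one pendant edge: if the path is $a\,c\,b$ and $u$ is isolated, the complement has edges $ab,ua,ub,uc$. So $\overline G$ is paw-free. By Olariu (*Paw-free graphs*, Inform. Process. Lett. 28 (1988) 53–54), every component of a paw-free graph is triangle-free or complete multipartite. Here is a short argument for this fact.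

*Argument.* Let $Q$ be a connected paw-free graph containing a triangle. The triangle is an induced complete multipartite subgraph with three parts. Let $R\subseteq V(Q)$ be a maximal set that induces a complete multipartite graph with at least three parts, and suppose $R\ne V(Q)$. By connectedness some $v\notin R$ has a neighbor in $R$.

Suppose $v$ is adjacent to $u$ in a part $R_1$, and let $x,y$ be in two different other parts. Then $uxy$ is a triangle, and $v$ is adjacent to at least one of $x,y$, since otherwise $\{v,u,x,y\}$ induces a paw. So the non-neighbors of $v$ outside $R_1$ lie in at most one part. As there are at least three parts, $v$ is complete to some part $R_2\ne R_1$. Apply the same reasoning to a vertex of $R_2$: the non-neighbors of $v$ outside $R_2$ lie in at most one part. There are none in $R_2$, so *all* non-neighbors of $v$ in $R$ lie in one part $R_j$ (if there are any).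

If $v$ has no non-neighbor in $R$, then $R\cup\{v\}$ is complete multipartite with the new part $\{v\}$, contradicting maximality. If $v$ is non-adjacent to all of $R_j$, then $v$ can be added to $R_j$, again contradicting maximality. Otherwise $v$ has a non-neighbor $w$ and a neighbor $z$ in $R_j$. Take $u$ in another part. Then $vzu$ is a triangle, and $w$ is adjacent to $u$ but to neither $v$ nor $z$, so $\{v,z,u,w\}$ induces a paw: a contradiction. Hence $R=V(Q)$. $\square$

Now let $V_1,\dots,V_s$ be the vertex sets of the components of $\overline G$. They are pairwise complete to each other in $G$. If the component on $V_i$ is triangle-free, then $G[V_i]$ has independence number at most $2$. If it is complete multipartite, then $G[V_i]$ is a disjoint union of cliques. Order $V(G)$ so that $V_1,\dots,V_s$ are consecutive and, in the second case, each clique inside $V_i$ is consecutive.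

Consider an induced matching of size at least $2$ across a prefix cut. By Lemma 2 it lies in one $V_i$. If $G[V_i]$ has independence number at most $2$, the matching has at most $2$ edges, because one endpoint from each edge gives an independent set. If $G[V_i]$ is a disjoint union of cliques, the edges of the matching lie in distinct cliques, and each of these is split by the cut; but a prefix cut splits only one clique, so the size is at most $1$, which is impossible. So every prefix cut has $\mathrm{sw}\le2$, and by Lemma 1 the sim-width is at most $2$.

## 11. Unbounded cases of the dichotomy: cycles, claws and linear forests

Let $F$ not be an induced subgraph of $P_4$, of $P_3+P_1$, or of any $tP_2$. We exhibit $F$-free graphs of unbounded sim-width in each of three cases.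

**Case (i): $F$ contains a cycle. The expander itself works.** Take $\mathcal M$ of girth greater than $|V(F)|$. An induced copy of $F$ would contain a cycle of length at most $|V(F)|$, so $\mathcal M$ is $F$-free. By Lemma 5 and (1), every branch decomposition has a cut $(A,\overline A)$ crossed by at least $n/3$ edges of $\mathcal M$.

We select crossing edges greedily. Let $N[u]$ be $u$ together with its neighbors. An edge that meets $uv$, or is joined to it by an edge, has an endpoint in $N[u]\cup N[v]$. This set has at most $12$ vertices ($u$, $v$, and five further neighbors of each), so at most $12\cdot6=72$ edges are of this kind, including $uv$ itself. Each selected edge thus excludes at most $72$ edges, and we obtain an induced $(A,\overline A)$-matching of size at least $(n/3)/72=n/216$. So the sim-width of $\mathcal M$ is at least $n/216$.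

**Case (ii): $F$ is a forest with a vertex of degree at least $3$. The line graph of the expander works.** In a forest, three neighbors of a vertex are pairwise non-adjacent, so $F$ contains an induced $K_{1,3}$. Line graphs are $K_{1,3}$-free: if three edges each meet an edge $xy$, two of them share the endpoint $x$ or share the endpoint $y$, and so are adjacent in the line graph. Hence $L(\mathcal M)$ is $F$-free. It has $3n$ vertices, so by Lemma 5 every branch decomposition of it has a cut $(A,\overline A)$ of $E(\mathcal M)$ with $|A|,|\overline A|\ge n$.

*We translate this cut of edges into a cut of vertices.* Let $V_A$ be the set of vertices of $\mathcal M$ all of whose edges are in $A$, let $V_B$ be the set of those all of whose edges are in $\overline A$, and let $V_m$ be the set of remaining, *mixed*, vertices, with $\mu=|V_m|$. Each edge of $A$ has both endpoints in $V_A\cup V_m$, and each vertex has $6$ edges, so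
$$6(|V_A|+\mu)\ge2|A|\ge2n,\qquad\text{hence}\qquad|V_A|+\mu\ge n/3 .$$
Likewise $|V_B|+\mu\ge n/3$, and therefore $|V_A|=n-(|V_B|+\mu)\le2n/3$. It follows that there is a set $W$ with
$$V_A\subseteq W\subseteq V_A\cup V_m,\qquad n/3\le|W|\le2n/3 .$$
Indeed, if $|V_A|\ge n/3$ take $W=V_A$. Otherwise $|V_A|<n/3$ and $|V_A\cup V_m|\ge\lceil n/3\rceil$, so we can choose $W$ of size $\lceil n/3\rceil$, which is at most $2n/3$ for $n\ge2$.

*There are many mixed vertices.* By (1) at least $n/3$ edges of $\mathcal M$ leave $W$. Each of them has a mixed endpoint: otherwise its end in $W$ would be in $V_A$ and its other end in $V_B$, and the edge would be in both $A$ and $\overline A$. Each mixed vertex lies on $6$ edges, so $6\mu\ge n/3$, i.e. $\mu\ge n/18$.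

*Mixed vertices that are far apart give an induced matching.* A vertex of $\mathcal M$ has at most $1+6+30=37$ vertices within distance $2$. So we can greedily pick at least $\mu/37\ge n/666$ mixed vertices at pairwise distance at least $3$. For each picked $v$ choose edges $e_v\in A$ and $f_v\in\overline A$ at $v$. They share $v$, so $e_vf_v$ is an edge of $L(\mathcal M)$ crossing the cut. For distinct picked $v,w$, no edge at $v$ shares an endpoint with an edge at $w$, since that would put $v$ and $w$ at distance at most $2$. So the edges $e_vf_v$ of $L(\mathcal M)$ form an induced $(A,\overline A)$-matching. The sim-width of $L(\mathcal M)$ is therefore at least $n/666$.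

**Case (iii): $F$ is a linear forest, that is, a disjoint union of paths. The graphs of Theorem A work.** If all components of $F$ had at most two vertices, $F$ would be an induced subgraph of some $tP_2$. So a largest component $P_j$ of $F$ has $j\ge3$. All containments below are as induced subgraphs.

* If $j\ge5$, then $F$ contains $P_5$.
* If $j=4$, then $F\ne P_4$, so $F$ has another component and contains $P_4+P_1$.
* If $j=3$, then $F\ne P_3$, since $P_3$ is an induced subgraph of $P_4$. If there are at least two further components, $F$ contains $P_3+2P_1$. If there is exactly one, it is not $P_1$, since $F\ne P_3+P_1$; so it contains $P_2$, and $F$ contains $P_3+P_2$.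

In every case $F$ contains one of $P_5$, $P_4+P_1$, $P_3+P_2$, $P_3+2P_1$. The graphs of Theorem A have none of these as induced subgraphs, so they are $F$-free, and their sim-width is unbounded. This completes the proof of Theorem B. $\blacksquare$
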